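# Stable self-maps of $K(\mathbb Z/p,n)$ through its Steenrod module

## 1. The Steenrod module of infinite real projective space

Start with $\tilde H^*(\mathbb{RP}^\infty;\mathbb F_2)$. It has basis $x,x^2,x^3,\dots$ with $Sq^i x^k=\binom ki x^{k+i}$. Let $f$ be a degree-preserving linear endomorphism commuting with all $Sq^i$. Each degree is one-dimensional, so $f(x^k)=c_kx^k$ with $c_k\in\mathbb F_2$, and commuting with $Sq^i$ says
$$c_k=c_{k+i}\quad\text{whenever }\tbinom ki\text{ is odd}.$$

This forces all $c_k$ to be equal. Let $2^a$ be the lowest binary digit $1$ of $k$. Then $\binom k{2^a}$ is odd, so $c_k=c_{k+2^a}$. Passing from $k$ to $k+2^a$ replaces the lowest run of $1$'s by a single $1$ further left, possibly merging with nothing or extending the next run. The number of $1$'s does not grow and the lowest $1$ moves up, so after finitely many steps we reach a power of $2$. For instance $5\to6\to8$, because $Sq^1x^5=x^6$ and $Sq^2x^6=15\,x^8=x^8$. Finally $Sq^{2^j}x^{2^j}=x^{2^{j+1}}$ gives $c_1=c_2=c_4=\cdots$. So $f=0$ or $f=\mathrm{id}$.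

Now let $F$ be a self-map of the $2$-localized suspension spectrum of $\mathbb{RP}^\infty=K(\mathbb Z/2,1)$. Then $F^*$ is such an endomorphism. If $F$ is an isomorphism on the bottom homotopy group, then $c_1=1$, so $F^*=\mathrm{id}$, and $F$ is an equivalence (Section 3 has the details). A self-map is thus tested on its bottom group alone. This property has a name.

Fix a prime $p$. Spectra are localized at $p$, connective, and of finite type: each homotopy group is a finitely generated $\mathbb Z_{(p)}$-module.

**Definition.** The *Hurewicz dimension* of a nontrivial spectrum $X$ is the least $n$ with $\pi_n(X)\ne0$. We call $X$ *atomic* if every self-map of $X$ that induces an isomorphism on $\pi_n(X)$, for $n$ the Hurewicz dimension, is an equivalence. A space, or a stable wedge summand of a suspended space, is *stably atomic* if its $p$-localized suspension spectrum is atomic.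

The $p$-local sphere is atomic: a self-map is multiplication by some $c\in\mathbb Z_{(p)}$, and it is an isomorphism on $\pi_0$ exactly when $c$ is a unit. The wedge $S^0\vee S^1$ is not atomic: projection to $S^0$ followed by inclusion is an isomorphism on $\pi_0$ and zero on $H_1$.

For odd $p$ the units $(\mathbb Z/p)^\times$ act on $K(\mathbb Z/p,n)$, and this induces a $p$-local splitting of $\Sigma K(\mathbb Z/p,n)$ into $p-1$ wedge summands $X_i$, one for each eigenspace: $\tilde H^*(X_i;\mathbb F_p)$ is the part of $\tilde H^*(\Sigma K(\mathbb Z/p,n);\mathbb F_p)$ on which $\lambda^*=\lambda^i$ for all $\lambda\in\mathbb F_p^\times$. For $n=1$ we have $H^*B\mathbb Z/p=\Lambda[x]\otimes\mathbb F_p[y]$ with $\lambda^*x=\lambda x$ and $\lambda^*y=\lambda y$, so (the suspension of) $x^\varepsilon y^k$ lies in $\tilde H^*(X_i)$ exactly when $i\equiv\varepsilon+k$ modulo $p-1$.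

A. J. Baker and J. P. May, in "Minimal Atomic Complexes" (arXiv:math/0206067, 2002), pose the question we treat: for $n\ge2$, is $K(\mathbb Z/2,n)$ stably atomic at $2$, and are the $p-1$ summands of $\Sigma K(\mathbb Z/p,n)$ stably atomic at the odd prime $p$?

## 2. $K(\mathbb Z/2,2)$ in low degrees, and the algebraic statement

The sensible first approach is to climb degree by degree as above. Take $K(\mathbb Z/2,2)$, with $H^*=\mathbb F_2[\iota,v_3,v_5,v_9,\dots]$, $v_3=Sq^1\iota$, $v_5=Sq^2Sq^1\iota$. Through degree $6$ a basis of $\tilde H^*$ is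
$$\iota;\quad v_3;\quad \iota^2;\quad v_5,\ \iota v_3;\quad \iota^3,\ v_3^2 .$$
Let $f$ be an endomorphism of $\tilde H^*$ commuting with the operations. Subtract $c\cdot\mathrm{id}$ so that $f(\iota)=0$. Then $f$ kills $v_3$, $\iota^2=Sq^2\iota$, $v_5$ and $v_3^2=Sq^3v_3$. We would like $f=0$. The unknowns are
$$f(\iota v_3)=a\,v_5+b\,\iota v_3,\qquad f(\iota^3)=\alpha\,\iota^3+\beta\,v_3^2 .$$
Now $Sq^1(\iota v_3)=v_3^2$ and $Sq^1v_5=Sq^3Sq^1\iota=v_3^2$. Hence $0=f(v_3^2)=(a+b)v_3^2$ and $b=a$. That is all one gets through degree $6$: the remaining operations in this range, from degrees $\le4$, land in multiples of $v_3,\iota^2,v_5,v_3^2$ (for example $Sq^2(\iota^2)=v_3^2$ and $Sq^4\iota=0$), and $f$ kills all of these. So $a,\alpha,\beta$ remain free. Going higher brings new equations, but also new unknowns in every degree with products. The trouble is exact: $\iota v_3$ and $\iota^3$ do not lie in the submodule generated by $\iota$, and $f$ is not assumed multiplicative, so $f(\iota)=0$ says nothing direct about $f(\iota v_3)$.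

The way around it is to prove a statement about *all* linear maps that are compatible with operations. Throughout, $H^*$ is mod $p$ cohomology, $\mathcal A$ is the mod $p$ Steenrod algebra, $E,E'$ are finite-dimensional $\mathbb F_p$-vector spaces, $n\ge1$ is fixed, and $K_E=K(E,n)$. A linear map $\Lambda\colon E\to E'$ induces $\Lambda\colon K_E\to K_{E'}$.

**Theorem A.** Let $n\ge1$. Every degree-preserving $\mathcal A$-linear map $H^*K(E',n)\to H^*K(E,n)$ is a unique $\mathbb F_p$-linear combination of the maps $\Lambda^*$, $\Lambda\in\operatorname{Hom}(E,E')$.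

**Corollary B.** Let $n\ge1$.
1. Every stable self-map of $K(\mathbb Z/2,n)$ at $2$ induces $0$ or the identity on $\tilde H^*(-;\mathbb F_2)$, and in the second case it is an equivalence. So $K(\mathbb Z/2,n)$ is stably atomic.
2. Let $p$ be odd. Each of the $p-1$ summands $X_i$ of $\Sigma K(\mathbb Z/p,n)$ is nontrivial. Every stable self-map of $X_i$ induces multiplication by a scalar $c\in\mathbb F_p$ on $\tilde H^*(X_i;\mathbb F_p)$, and it is an equivalence if and only if $c\ne0$. So every $X_i$ is stably atomic.

So the answer to the question is yes in all cases $n\ge2$. In the example above, Theorem A says that $a=\alpha=\beta=0$.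

## 3. From linear combinations of $\lambda^*$ to atomicity

**Step 1: two general facts.** This step translates between homotopy and mod $p$ cohomology. Let $X$ be $p$-local, connective, of finite type, with Hurewicz dimension $N$.

(i) *If $f\colon X\to X$ induces an isomorphism on $H^*(X;\mathbb F_p)$, then $f$ is an equivalence.* Cohomology is dual to homology, so the cofiber $C$ of $f$ has $H_*(C;\mathbb F_p)=0$. The groups $H_*(C;\mathbb Z_{(p)})$ are finitely generated, and $H_*(C;\mathbb Z_{(p)})\otimes\mathbb F_p$ embeds in $H_*(C;\mathbb F_p)=0$, so they vanish by Nakayama. As $C$ is bounded below and $p$-local, $C\simeq0$. The same argument applies to a map between two such spectra.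

(ii) *If $f$ is an isomorphism on $\pi_N(X)$, then $f^*$ is an isomorphism on $H^N(X;\mathbb F_p)\ne0$.* By Hurewicz $\pi_N(X)\cong H_N(X;\mathbb Z_{(p)})$. Since $H_{N-1}(X;\mathbb Z_{(p)})=0$, we have $H_N(X;\mathbb F_p)\cong H_N(X;\mathbb Z_{(p)})\otimes\mathbb F_p$, which is nonzero by Nakayama, and $H^N(X;\mathbb F_p)$ is its dual.

The groups $\tilde H_*(K(\mathbb Z/p,n);\mathbb Z)$ are finite $p$-groups, so all spectra here are of finite type.

**Step 2: endomorphisms of reduced cohomology.** This step removes $H^0$. Let $K=K(\mathbb Z/p,n)$. Then $H^*K=H^0\oplus\tilde H^*K$ as $\mathcal A$-modules. Extend an $\mathcal A$-linear endomorphism of $\tilde H^*K$ by $0$ on $H^0$. Theorem A writes it as $\sum_{\lambda\in\mathbb F_p}z_\lambda\lambda^*$. The map $0\colon K\to K$ factors through a point, so $0^*$ is the projection onto $H^0$ and vanishes on $\tilde H^*K$. Hence on $\tilde H^*K$ the endomorphism is $\sum_{\lambda\ne0}z_\lambda\lambda^*$.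

The $\lambda^*$ with $\lambda\neq0$ are linearly independent on $\tilde H^*K$. Indeed, if $\sum_{\lambda\ne0}z_\lambda\lambda^*=0$ there, then on $H^*K$ this sum is a multiple of $0^*$, and uniqueness in Theorem A gives $z_\lambda=0$ for all $\lambda\ne0$.

**Step 3: $p=2$.** Here $f^*=z_1\cdot\mathrm{id}$ with $z_1\in\mathbb F_2$. If $z_1=1$, then $f$ is an equivalence by (i). If $f$ is an isomorphism on $\pi_n$, then $z_1=1$ by (ii). This proves part 1.

**Step 4: $p$ odd.** The projection of $\tilde H^*(\Sigma K)$ onto $\tilde H^*(X_i)$ is $\frac1{p-1}\sum_{\lambda\ne0}\lambda^{-i}\lambda^*=-\sum_{\lambda\ne0}\lambda^{-i}\lambda^*$, which is nonzero by independence. So $\tilde H^*(X_i)\ne0$. Let $j\colon\Sigma^\infty X_i\to\Sigma^\infty\Sigma K$ and $\pi\colon\Sigma^\infty\Sigma K\to\Sigma^\infty X_i$ be inclusion and projection, $\pi j=1$, and let $f$ be a self-map of $\Sigma^\infty X_i$. Put $F=jf\pi$. Desuspended, $F^*$ is an $\mathcal A$-linear endomorphism of $\tilde H^*K$, so $F^*=\sum_{\lambda\ne0}z_\lambda\lambda^*$. On the image of $\pi^*$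 each $\lambda^*$ is $\lambda^i$, so $F^*$ is multiplication by $c=\sum_{\lambda\ne0} z_\lambda\lambda^i$ there. Also $F^*\pi^*=\pi^*f^*j^*\pi^*=\pi^*f^*$, and $\pi^*$ is injective. So $f^*=c$.

If $c\ne0$, then $f$ is an equivalence by (i). Conversely an equivalence has $c\ne0$ since $\tilde H^*(X_i)\ne0$. If $f$ is an isomorphism on the Hurewicz group, then $c\ne0$ by (ii), so $f$ is an equivalence. $\square$

It remains to prove Theorem A.

## 4. Linear maps into $H^*BV$ are combinations of multiplicative ones

Recall that an $\mathcal A$-module is *unstable* if $Sq^ix=0$ for $i>|x|$ ($p=2$), respectively $\beta^\varepsilon P^sx=0$ for $\varepsilon+2s>|x|$ ($p$ odd). An *unstable algebra* is a graded commutative algebra that is an unstable module, satisfies the Cartan formula, and has $Sq^{|x|}x=x^2$, respectively $P^{|x|/2}x=x^p$ for $|x|$ even. Write $\mathcal U,\mathcal K$ for the two categories. Cohomology of spaces lies in $\mathcal K$. A class $q\in H^n(X;E)=H^n(X)\otimes E=[X,K_E]$ induces $q^*\colon H^*K_E\to H^*X$, and $q^*\Lambda^*=(\Lambda q)^*$.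 On $H^n(K_E)=E^*$ the map $q^*$ is $e\mapsto e\circ q$, so $q$ can be read off from $q^*$ in degree $n$.

We use the following published facts.

* **(I1)** (Cartan, Serre) $H^*K_E$ is generated as an algebra by the $\mathcal A$-submodule $M_E$ generated by $H^n(K_E)=E^*$.
* **(I2)** (Lannes, Publ. Math. IHES 75 (1992)) For $V$ elementary abelian there is a functor $T_V\colon\mathcal U\to\mathcal U$ with $\operatorname{Hom}_{\mathcal U}(M,H^*BV\otimes N)\cong\operatorname{Hom}_{\mathcal U}(T_VM,N)$, naturally. If $M,N$ are unstable algebras, then $T_VM$ is an unstable algebra and the bijection restricts to $\operatorname{Hom}_{\mathcal K}(M,H^*BV\otimes N)\cong\operatorname{Hom}_{\mathcal K}(T_VM,N)$.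
* **(I3)** (Milnor, Cartan, Adem) Admissible monomials span $\mathcal A$. For $p$ odd, $\mathcal A_*=\Lambda(\tau_0,\tau_1,\dots)\otimes\mathbb F_p[\xi_1,\dots]$ with $|\tau_i|=2p^i-1$, $|\xi_i|=2(p^i-1)$. The multiplicative coaction on $H^*B\mathbb Z/p=\Lambda[x]\otimes\mathbb F_p[y]$ is $x\mapsto x\otimes1+\sum_{j\ge0}y^{p^j}\otimes\tau_j$, $y\mapsto\sum_{j\ge0}y^{p^j}\otimes\xi_j$ with $\xi_0=1$. For $p=2$, $\mathcal A_*=\mathbb F_2[\xi_1,\dots]$ with $|\xi_i|=2^i-1$, and $x\mapsto\sum_{j\ge0}x^{2^j}\otimes\xi_j$. If $z\mapsto\sum z_i\otimes a_i$ with the $z_i$ linearly independent, then the coefficient of $z_i$ in $\theta z$ is $\pm\langle\theta,a_i\rangle$.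

The bijection in (I2) is linear: $\psi\colon T_VM\to N$ corresponds to $(1\otimes\psi)\circ\eta$, where $\eta\colon M\to H^*BV\otimes T_VM$ corresponds to the identity. As a small example take $M=\mathbb F_p$ in degree $0$. A map $\mathbb F_p\to H^*BV\otimes N$ is an element $1\otimes y$ with $y\in N^0$ killed by all operations of positive degree, that is, a map $\mathbb F_p\to N$. So $T_V\mathbb F_p=\mathbb F_p$.

Here is how the missing multiplicativity is recovered. Our linear map, followed by restriction to $BV$, turns out to be a unique combination of maps of algebras.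

**Lemma 1.** Let $V$ be elementary abelian and $L$ a connected finite complex.
(a) The maps $g^*$, $g\in H^n(BV;E')$, form a basis of $\operatorname{Hom}_{\mathcal U}(H^*K_{E'},H^*BV)$.
(b) Suppose $G_i\in H^n(BV\times L;E')$ (finitely many) and $\sum_ic_iG_i^*=0$ as maps $H^*K_{E'}\to H^*(BV\times L)$. Then for each $g\in H^n(BV;E')$, $\sum_{i:\,G_i|_{BV}=g}c_iG_i^*=0$.

*Proof.* Let $R=T_VH^*K_{E'}$ and $B=R^0$, a commutative ring.

**Step 1: count the characters of $B$.** In degree $0$ the unstable algebra axiom reads $b^p=b$. An algebra map $B\to\mathbb F_p$, extended by $0$ in positive degrees, is a map $R\to\mathbb F_p$ in $\mathcal K$: positive-degree elements form an ideal, and operations of positive degree land in positive degrees. Every map $R\to\mathbb F_p$ in $\mathcal K$ is of this form. By (I2) with $N=\mathbb F_p$, these correspond to maps $H^*K_{E'}\to H^*BV$ in $\mathcal K$. By (I1) such a map is determined by its restriction $E'^*\to H^n(BV)$, which is the same as an element $g\in H^n(BV;E')$, and then it equals $g^*$. Distinct $g$ give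 distinct $g^*$. So $B$ has exactly $\nu=|H^n(BV;E')|$ characters $\chi_g$.

**Step 2: show $B\cong\mathbb F_p^\nu$.** A finitely generated subalgebra $B_0\subset B$ is finite-dimensional, because $b^p=b$ bounds exponents. It has no nilpotents, since $b^{p^k}=b$. So it is a product of fields, and each consists of roots of $X^p-X$. Hence $B_0\cong\mathbb F_p^s$. If $\dim B>\nu$, choose $B_0$ containing $\nu+1$ linearly independent elements, so $s>\nu$. As $B$ is integral over $B_0$, each of the $s$ maximal ideals of $B_0$ lies under a prime ideal of $B$. The quotient of $B$ by that prime is a domain with $b^p=b$, so it is $\mathbb F_p$. Thus $B$ has at least $s>\nu$ characters, a contradiction. So $B$ is finite-dimensional, $B\cong\mathbb F_p^\nu$, with idempotents $e_g$ such that $\chi_{g'}(e_g)=\delta_{gg'}$.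

**Step 3: conclude (a).** A linear map $R\to\mathbb F_p$ of degree $0$ is automatically $\mathcal A$-linear, so $\operatorname{Hom}_{\mathcal U}(R,\mathbb F_p)=B^*$, with basis the $\chi_g$. Under the linear bijection of (I2), $\chi_g$ corresponds to $g^*$.

**Step 4: prove (b) by cutting with $e_g$.** Let $\hat G_i\colon R\to H^*L$ be the algebra map adjoint to $G_i^*$. Naturality for $H^*L\to H^*(pt)$ and $H^0L=\mathbb F_p$ show that the degree $0$ part of $\hat G_i$ is $\chi_{g_i}$ with $g_i=G_i|_{BV}$. So $\hat G_i(e_gr)=\delta_{g_i,g}\hat G_i(r)$. By linearity $\sum_ic_i\hat G_i=0$. Evaluating on $e_gr$ for all $r\in R$ gives $\sum_{i:\,g_i=g}c_i\hat G_i=0$, and (b) follows by passing back through the bijection. $\square$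

For example, with $V=\mathbb F_p$, $n=1$, $E'=\mathbb F_p$, part (a) says that the $p$ maps induced by multiplication by $0,1,\dots,p-1$ form a basis of the $\mathcal A$-linear endomorphisms of $H^*B\mathbb Z/p$. For $p=2$ this is the computation of Section 1.

## 5. Classes of $H^*K(E,n)$ are detected on elementary abelian groups

Restricting to $BV$ loses nothing, by the next lemma.

**Lemma 2.** If $h\in H^*K_E$ and $q^*h=0$ for all elementary abelian $V$ and all $q\in H^n(BV;E)$, then $h=0$.

*Proof.* **Step 1: $M_E\to\prod_{V,q}H^*BV$ is injective.** This step handles the module generated by the fundamental classes. Let $\iota_t$ run over a basis of $E^*$. The modules $\mathcal A\iota_t$ are in positive degrees of different tensor factors of $H^*K_E$, so $M_E=\bigoplus_t\mathcal A\iota_t$. Taking $q$ with only the $t$-th coordinate nonzero reduces the claim to $E=\mathbb F_p$, $M=\mathcal A\iota$. We bound $\dim\mathcal A_d\iota$ from above by admissible monomials, and from below by Milnor's basis.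

*The prime $2$.* For $Sq^{i_1}\cdots Sq^{i_k}$ admissible ($i_j\ge2i_{j+1}$, $i_k\ge1$, and $i_j=0$ for $j>k$) put $r_j=i_j-2i_{j+1}\ge0$, so $i_j=\sum_{i\ge j}2^{i-j}r_i$. This is a bijection onto finitely supported sequences $r=(r_1,r_2,\dots)$ of nonnegative integers, that is, onto monomials $\xi^r$. The degree is $\sum_ji_j=\sum_i(2^i-1)r_i=\deg\xi^r$. The excess is
$$i_1-\sum_{j\ge2}i_j=\sum_{j\ge1}(i_j-2i_{j+1})=|r|,\qquad|r|=\sum_jr_j .$$
If $|r|>n$, then $i_1$ exceeds the degree of $Sq^{i_2}\cdots Sq^{i_k}\iota$, so instability kills $Sq^{i_1}\cdots Sq^{i_k}\iota$. So $\dim\mathcal A_d\iota\le\#S_d$, where $S_d=\{r:\deg\xi^r=d,\ |r|\le n\}$.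

Conversely let $\theta\in\mathcal A_d$ with $\theta(x_1\cdots x_n)=0$, and let $r\in S_d$. Choose $j_1,\dots,j_n$ such that each $j\ge1$ appears $r_j$ times and $0$ appears $n-|r|$ times. In the coaction on $x_1\cdots x_n$ the monomial $\prod_ix_i^{2^{j_i}}$ determines which term was chosen for each variable, so its coefficient is exactly $\xi^r$. Hence $\langle\theta,\xi^r\rangle=0$. So the kernel of $\theta\mapsto\theta(x_1\cdots x_n)$ on $\mathcal A_d$ has codimension at least $\#S_d\ge\dim\mathcal A_d\iota$. This map factors through $\mathcal A_d\to\mathcal A_d\iota$, so it is injective on $\mathcal A_d\iota$. As an illustration, with $n=2$ the operation $Sq^2Sq^1$ corresponds to $\xi_2$, and $Sq^2Sq^1(x_1x_2)=x_1^4x_2+x_1x_2^4$ indeed contains $x_1^4x_2$.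

*Odd primes.* Consider admissible sequences $I=(\varepsilon_0,s_1,\varepsilon_1,\dots,s_k,\varepsilon_k)$ and $\theta^I=\beta^{\varepsilon_0}P^{s_1}\beta^{\varepsilon_1}\cdots P^{s_k}\beta^{\varepsilon_k}$, where $\varepsilon_j\in\{0,1\}$, $s_k\ge1$, and $s_j\ge ps_{j+1}+\varepsilon_j$ for $j<k$; for $k=0$, $I=(\varepsilon_0)$. Put $s_j=\varepsilon_j=0$ for $j>k$ and
$$e(I)=2s_1+\varepsilon_0-\sum_{j\ge1}\varepsilon_j-2(p-1)\sum_{j\ge2}s_j .$$
If $e(I)>n$, then $k\ge1$ and $2s_1+\varepsilon_0$ exceeds the degree of $\beta^{\varepsilon_1}P^{s_2}\cdots\beta^{\varepsilon_k}\iota$, so $\theta^I\iota=0$. Thus $\mathcal A_d\iota$ is spanned by the $\theta^I\iota$ of degree $d$ with $e(I)\le n$.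

Put $r_j=s_j-ps_{j+1}-\varepsilon_j$ for $j\ge1$. This is $\ge0$ (for $j=k$ because $s_k\ge1\geq\varepsilon_k$), and $s_j=\sum_{i\ge j}p^{i-j}(r_i+\varepsilon_i)$. Conversely, finitely supported $\epsilon=(\varepsilon_j)_{j\ge0}$ with $\varepsilon_j\in\{0,1\}$ and $r=(r_j)_{j\ge1}$ with $r_j\ge0$ define by this formula an admissible sequence, with $k$ the largest $i\ge1$ such that $r_i+\varepsilon_i\ne0$ (or $k=0$). So $I\mapsto(\epsilon,r)$ is a bijection. Using $(p-1)\sum_{j=1}^ip^{i-j}=p^i-1$,
$$\deg\theta^I=\varepsilon_0+\sum_{j\ge1}\varepsilon_j+2(p-1)\sum_{j\ge1}s_j=\varepsilon_0+\sum_{i\ge1}\big(\varepsilon_i+2(p^i-1)(r_i+\varepsilon_i)\big)=\deg\tau^\epsilon\xi^r .$$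
Moreover $2s_1-2(p-1)\sum_{j\ge2}s_j=2\sum_{j\ge1}(s_j-ps_{j+1})=2\sum_{j\ge1}(r_j+\varepsilon_j)$, so $e(I)=|\epsilon|+2|r|$ with $|\epsilon|=\sum_{j\ge0}\varepsilon_j$, $|r|=\sum r_j$. Hence $\dim\mathcal A_d\iota\le\#S_d$, where now $S_d=\{(\epsilon,r):\deg\tau^\epsilon\xi^r=d,\ |\epsilon|+2|r|\le n\}$.

Conversely let $\theta\in\mathcal A_d$ satisfy $\theta q_b=0$ for all $b$ with $0\le 2b\le n$, where $q_b=x_1\cdots x_ay_{a+1}\cdots y_{a+b}$ and $a=n-2b$. Given $(\epsilon,r)\in S_d$, put $m=n-|\epsilon|-2|r|\ge0$ and $b=|r|+\lfloor m/2\rfloor$. Then $a=|\epsilon|+(m\bmod2)$. In the coaction on $q_b$ look at the following monomial. For $i\le|\epsilon|$ replace $x_i$ by $y_i^{p^{e_i}}$, where the $e_i$ are the distinct indices $j$ with $\varepsilon_j=1$. Keep the remaining $x$, if any. Give the last $b$ variables exponents $p^j$, with each $j\ge1$ used $r_j$ times and $j=0$ for the others. This monomial determines the term chosen for each variable, so its coefficient is exactly $\pm\tau^\epsilon\xi^r$, and $\langle\theta,\tau^\epsilon\xi^r\rangle=0$.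 So the kernel of $\mathcal A_d\to\prod_bH^{n+d}$, $\theta\mapsto(\theta q_b)_b$, has codimension at least $\#S_d\ge\dim\mathcal A_d\iota$. The map factors through $\mathcal A_d\iota$, hence is injective on $\mathcal A_d\iota$.

**Step 2: from $M_E$ to products.** This step separates products by spreading their factors over different groups. Let $(f_i)$ be a homogeneous ordered basis of $M_E$. For $f\in M_E$ homogeneous (of even degree if $p$ is odd), $f^p$ is a Steenrod operation on $f$, so $f^p\in M_E$. For $p$ odd and $|f|$ odd, $f^2=0$. By (I1) and induction on length, $H^*K_E$ is spanned by monomials $f^\tau$ with $\tau_i\le p-1$, and $\tau_i\le1$ if $p$ and $|f_i|$ are odd.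

Suppose $h=\sum c_\tau f^\tau\ne0$ has $q^*h=0$ for all $q$, and let $k=\max\{|\tau|:c_\tau\ne0\}$. If $k=0$, then $h$ is a nonzero constant and $q^*h=h\ne0$, a contradiction. Let $k\ge1$ and evaluate on $q=\sum_{j=1}^kq^{(j)}$ with $q^{(j)}\in H^n(BV_j;E)$, in $H^*B(\bigoplus_jV_j)=\bigotimes_jH^*BV_j$. Write $f_i(q)=q^*f_i$. Elements of $M_E$ are obtained by applying operations to linear classes, so they are additive: $f_i(q)=\sum_jf_i(q^{(j)})$, with $f_i(q^{(j)})\in\tilde H^*BV_j$. In the component $\bigotimes_j\tilde H^*BV_j$ every $j$ must be used, so only $|\tau|=k$ contributes, and each of the $k$ factors uses a different $j$. The component is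
$$\sum_{|\tau|=k}c_\tau\Big(\prod_i\tau_i!\Big)\sum\pm f_{i_1}(q^{(1)})\otimes\cdots\otimes f_{i_k}(q^{(k)}),$$
the inner sum being over the distinct arrangements $(i_1,\dots,i_k)$ of the multiset $\tau$. Each arrangement arises $\prod\tau_i!$ times, always with the same sign, since repeated factors have even degree if $p$ is odd. In each degree $M_E$ is finite-dimensional, so by Step 1 finitely many $q$'s detect $M_E$ up to a given degree, and tensor powers of injective maps are injective. So $M_E^{\otimes k}$ is detected by all $(q^{(1)},\dots,q^{(k)})$, and the sum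
$$\sum_{|\tau|=k}c_\tau\Big(\prod_i\tau_i!\Big)\sum\pm f_{i_1}\otimes\cdots\otimes f_{i_k}$$
is zero in $M_E^{\otimes k}$. Different arrangements are different basis elements, and $\tau_i!\ne0$ in $\mathbb F_p$. So $c_\tau=0$ whenever $|\tau|=k$, a contradiction. $\square$

## 6. A natural function with values in group rings

Fix an $\mathcal A$-linear $f\colon H^*K_{E'}\to H^*K_E$. By Lemma 1(a), for every $V$ and $q\in H^n(BV;E)$ we have uniquely
$$q^*f=\sum_gz_q(g)\,g^*,\qquad\varphi(q):=\sum_gz_q(g)[g]\in\mathbb F_p[H^n(BV;E')].\tag{1}$$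
For a linear $a\colon V'\to V$ we have $(a^*q)^*f=a^*q^*f=\sum_gz_q(g)(a^*g)^*$, so by uniqueness $\varphi(a^*q)=a^*\varphi(q)$: **naturality**. If $f=\Lambda^*$, then $\varphi(q)=[\Lambda q]$. By Lemma 2, Theorem A will follow once we find scalars $z_\Lambda$ with $\varphi(q)=\sum z_\Lambda[\Lambda q]$ for all $q$.

### A toy case: excluding one pattern for $p=2$, $n=2$

Take $E=E'=\mathbb F_2$ and two variables $x,w$ of degree one. The classes $g$ in $\varphi(xw)$ are combinations of $x^2,xw,w^2$, and we want only $0$ and $xw$ to occur. The obvious constraints come from $x\mapsto0$ and $w\mapsto0$: both send $xw$ to $0$. They are not enough. Write $u_\alpha=[\alpha]-1$, where $1=[0]$. The element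
$$u_{x^2}u_{w^2}=[x^2+w^2]-[x^2]-[w^2]+[0]$$
goes to $0$ under both substitutions. So these constraints, imposed on $\varphi(xw)$ alone, permit $\varphi(xw)=u_{x^2}u_{w^2}$, with $\varphi(0)=0$.

What excludes it is to use many copies. Substitute $w\mapsto w_1+w_2+w_3$. If $\varphi(xw)=u_{x^2}u_{w^2}$, then
$$\varphi(xw_1+xw_2+xw_3)=u_{x^2}\big((1+u_{w_1^2})(1+u_{w_2^2})(1+u_{w_3^2})-1\big)$$
contains $U=u_{x^2}u_{w_1^2}u_{w_2^2}u_{w_3^2}$. On the other hand this element is the image of $\varphi(x_1w_1+x_2w_2+x_3w_3)$ under $x_1,x_2,x_3\mapsto x$. A product of $u$'s whose image is $U$ has the form $u_m\,u_{w_1^2}u_{w_2^2}u_{w_3^2}$, with $m$ a monomial of degree $2$ in $x_1,x_2,x_3$. So some $x_l$ does not occur in it. Setting $x_l=0$ and setting $w_l=0$ have the same effect on $x_1w_1+x_2w_2+x_3w_3$. The first preserves our product. After the second nothing involving $w_l$ is left. So its coefficient is $0$, a contradiction.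

The mechanism: each copy of a block $x_jw_j$ must appear with all its variables or with none, and a single factor $u_{x^2}$ has only bounded weight to distribute among many copies. Section 7 does this in general. For odd $p$ one needs to control exterior and polynomial generators together, which is the purpose of the following notation.

### Variables and weights

Let $P,Q$ be finite sets; for $p=2$ always $Q=\emptyset$. Let $Z=(B\mathbb Z/p)^P\times(\mathbb{CP}^\infty)^Q$. Its cohomology has generators $x_v,y_v$ ($v\in P$) and $y_v$ ($v\in Q$); for $p=2$ it is polynomial on $x_v$, $v\in P$. It embeds in $H^*B(\mathbb F_p^P\oplus\mathbb F_p^Q)$. Let $W=W(P,Q)=H^n(Z)$, with a basis of monomials. Monomials are considered up to sign: a basis contains one representative of each, which may be chosen at will, and all statements below hold for every choice.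

**Definition.** The *weight* $w_v(\alpha)$ of a monomial $\alpha$ at $v$ counts $x_v$ as $1$ and $y_v$ as $2$ per exponent (for $p=2$ it is the exponent of $x_v$). Put $c_v=1$ for $v\in P$ and $c_v=2$ for $v\in Q$.

So $\sum_vw_v(\alpha)=n$, and if $v$ occurs in $\alpha\in W(P,Q)$, then $w_v(\alpha)\ge c_v$. For example, for $p$ odd, $1\in P$ and $2\in Q$, the monomial $x_1y_1y_2\in W$ with $n=5$ has weights $3$ and $2$.

A *substitution* $v\mapsto\sum c_{vv'}v'$ means $x_v\mapsto\sum c_{vv'}x_{v'}$ and $y_v\mapsto\sum c_{vv'}y_{v'}$. It is induced by a linear map of elementary abelian groups, so $\varphi$ commutes with it.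

**Lemma 3.** If $q\in W(P,Q)\otimes E$, then $\varphi(q)$ is supported on $W(P,Q)\otimes E'$.

*Proof.* The point is to exclude $x_i$ with $i\in Q$; without this the inequality $w_v\ge c_v$ would fail. For $p=2$ there is nothing to prove. Let $p$ be odd, $i\in Q$, $V=\mathbb F_p^P\oplus\mathbb F_p^Q$. Let $\mu_i\colon S^1\times BV\to BV$ be multiplication by a generating loop in the $i$-th coordinate. Then $x_i\mapsto x_i+s$, with $s$ a generator of $H^1(S^1)$, and all other generators are fixed; $y_i$ is fixed because it is primitive and $H^2(S^1)=0$. As $q$ comes from $Z$, the map $q^*f$ has image in $H^*Z$. There $x_i$ does not appear, so $\mu_i^*=pr^*$ with $pr$ the projection to $BV$. By (1),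
$$\sum_gz_q(g)\big((\mu_i^*g)^*-(pr^*g)^*\big)=0.$$
Both $\mu_i^*g$ and $pr^*g$ restrict to $g$ on $BV$, so Lemma 1(b) with $L=S^1$ gives $z_q(g)\big((\mu_i^*g)^*-(pr^*g)^*\big)=0$ for each $g$. If $z_q(g)\ne0$, evaluating on $H^n(K_{E'})=E'^*$ gives $\mu_i^*g=pr^*g$. Write $g=g_0+x_ig_1$ with $g_0,g_1$ free of $x_i$. Then $sg_1=0$, so $g_1=0$. Hence $g$ does not involve $x_i$, for any $i\in Q$. $\square$

### Coordinates in the group ring

Fix a basis $(e'_t)$ of $E'$. For a *label* $\ell=(\alpha,t)$, with $\alpha$ a basis monomial of $W$, let $u_\ell=[\alpha\otimes e'_t]-1$. Then $\mathbb F_p[W\otimes E']=\mathbb F_p[u_\ell]/(u_\ell^p)$ has basis the monomials $u^\tau$, $0\le\tau_\ell\le p-1$. For $g=\sum g_\ell\,\alpha\otimes e'_t$ we have $[g]=\prod(1+u_\ell)^{g_\ell}$, so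
$$\text{the coefficient of }u^\tau\text{ in }[g]\text{ is }\prod_\ell\tbinom{g_\ell}{\tau_\ell}.\tag{2}$$
For $p=3$ and $g=2\alpha\otimes e'_t$, for instance, $[g]=1+2u_\ell+u_\ell^2$. Put $|\tau|=\sum\tau_\ell$. A variable *occurs in* $\tau$ if it occurs in some $\alpha$ with $\tau_{(\alpha,t)}\ne0$.

## 7. Blocks, and the support of $\varphi$ on sums of disjoint blocks

**Definition.** A *block* is a monomial $B=\prod_{v\in P_B}x_v\prod_{v\in Q_B}y_v$ with $|P_B|+2|Q_B|=n$, where $P_B\subset P$, $Q_B\subset Q$ (for $p=2$: a product of $n$ distinct $x_v$). A *standard sum* is $q=\sum_{i=1}^kB_i\otimes a_i$, $a_i\in E$, where the blocks have disjoint variable sets and $P\sqcup Q$ is the union of these sets.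

So $w_v(B)=c_v$ on the variables of $B$, and $\sum_{v\in B}c_v=n$. For $p$ odd and $n=3$ the blocks are of the forms $x_1x_2x_3$ and $x_1y_2$, and $x_1x_2x_3\otimes a_1+x_4y_5\otimes a_2$ is a standard sum with $P=\{1,2,3,4\}$, $Q=\{5\}$.

**Lemma 4.** Let $q$ be a standard sum and let $u^\tau$ have nonzero coefficient in $\varphi(q)$. Let $D$ be the set of variables occurring in $\tau$ and $\omega_v=\sum_{\ell=(\alpha,t)}\tau_\ell w_v(\alpha)$. Then $D$ is the union of the variable sets of the $B_i$, $i\in T$, for some $T\subset\{1,\dots,k\}$. Moreover $\omega_v\ge c_v$ for $v\in D$, and $\sum_{v\in D}(\omega_v-c_v)=n(|\tau|-|T|)$.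

*Proof.* This is the "all or none" principle of the toy case. By Lemma 3, $\varphi(q)\in\mathbb F_p[W\otimes E']$. Let $\rho_v$ be the substitution $v\mapsto0$. It fixes $u_{(\alpha,t)}$ if $v$ does not occur in $\alpha$, and sends it to $0$ otherwise. Suppose $v,v'\in B_i$ with $v\notin D$, $v'\in D$. Then $\rho_vq=\rho_{v'}q=q-B_i\otimes a_i$. Since $v\notin D$, the coefficient of $u^\tau$ in $\varphi(q)$ equals that in $\rho_v\varphi(q)=\varphi(q-B_i\otimes a_i)=\rho_{v'}\varphi(q)$. There it is $0$, because $v'$ occurs in $\tau$. This contradiction shows that $D$ contains every block it meets. Each variable lies in exactly one block, so this is the first claim.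

A variable occurring in a monomial of $W(P,Q)$ has weight at least $c_v$ there, so $\omega_v\ge c_v$ on $D$. Finally $\sum_{v\in D}\omega_v=n|\tau|$, since each monomial has total weight $n$, and $\sum_{v\in D}c_v=n|T|$. $\square$

**Lemma 5.** If $q=\sum B_i\otimes a_i$ is a standard sum, then $\varphi(q)$ is supported on $\bigoplus_iB_i\otimes E'$.

*Proof.* Write $\varphi(q)=\sum_gz_g[g]$ with $g\in W\otimes E'$ (Lemma 3). Fix a label $\ell=(\alpha,t)$ with $\alpha\ne\pm B_1,\dots,\pm B_k$. We must show $z_g=0$ whenever $g_\ell\ne0$.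

**Step 1: reduce to moments.** It suffices to show, for all $s\ge1$ and all $\tau'$ with $\tau'_\ell=0$, $0\le\tau'_{\ell'}\le p-1$, that
$$\sum_gz_g\,g_\ell^{\,s}\prod_{\ell'\ne\ell}\tbinom{g_{\ell'}}{\tau'_{\ell'}}=0.\tag{3}$$
Indeed, the functions $\binom{\cdot}{j}$, $0\le j\le p-1$, span all functions on $\mathbb F_p$, and $X,\dots,X^{p-1}$ span those vanishing at $0$. So (3) gives $\sum_gz_gF(g)=0$ for every function $F$ on $W\otimes E'$ that vanishes where $g_\ell=0$, hence $z_g=0$ where $g_\ell\ne0$.

**Step 2: read the moment as a coefficient after making copies.** The aim is to realize (3) with as many copies as we like. Let $N=|\tau'|$. Choose a variable $v$ occurring in $\alpha$; it lies in exactly one block $B_i$. Choose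
$$r\equiv s\pmod{p-1},\qquad r>nN+2 .$$
Let $\sigma$ be the substitution $v\mapsto v_0+v_1+\dots+v_r$, the $v_j$ being new variables of the same kind ($P$ or $Q$) as $v$. For a monomial $\gamma$ let $\gamma^{(j)}$ be $\gamma$ with $v$ replaced by $v_j$. The monomials $\gamma^{(0)}$ (all basis monomials $\gamma$) and $\alpha^{(1)},\dots,\alpha^{(r)}$ are pairwise different up to sign, because $v$ occurs in $\alpha$. Take them as members of the monomial basis of the target. Setting $v_l=0$ for all $l\ne j$ shows that the coefficient of $\gamma^{(j)}\otimes e'_{t'}$ in $\sigma g$ is $g_{(\gamma,t')}$. Let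
$$U=\prod_{j=1}^ru_{(\alpha^{(j)},t)}\cdot\prod_{\ell'=(\gamma,t')\ne\ell}u_{(\gamma^{(0)},t')}^{\tau'_{\ell'}} .$$
The labels are distinct, so by (2) the coefficient of $U$ in $\sigma\varphi(q)=\sum_gz_g[\sigma g]$ is $\sum_gz_gg_\ell^{\,r}\prod_{\ell'\ne\ell}\binom{g_{\ell'}}{\tau'_{\ell'}}$. As $r\equiv s$ modulo $p-1$ and $r,s\ge1$, $g_\ell^{\,r}=g_\ell^{\,s}$, and this is the left side of (3). We show that it is $0$.

**Step 3: lift to a standard sum.** This makes Lemma 4 available. We have $\sigma\varphi(q)=\varphi(\sigma q)$. Since $B_i$ is linear in $v$,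
$$\sigma q=\sum_{l\ne i}B_l\otimes a_l+\sum_{j=0}^rB_i^{(j)}\otimes a_i .$$
Let $\tilde q=\sum_{l\ne i}B_l\otimes a_l+\sum_{j=0}^r\tilde B^j\otimes a_i$, where $\tilde B^j$ is $B_i$ with $v$ replaced by $v_j$ and every other $w\in B_i$ replaced by a new variable $w_j$ of the same kind. This is a standard sum. Let $\kappa$ be the substitution $w_j\mapsto w$ ($w\in B_i$, $w\ne v$), with all other variables, including the $v_j$, fixed. Then $\kappa\tilde q=\sigma q$, so $\sigma\varphi(q)=\kappa\varphi(\tilde q)$.

**Step 4: describe a monomial lying over $U$.** Suppose $U$ has nonzero coefficient in $\kappa\varphi(\tilde q)$. Then it occurs in $\kappa(u^{\tilde\tau})$ for some $u^{\tilde\tau}$ with nonzero coefficient in $\varphi(\tilde q)$. The substitution $\kappa$ sends a basis monomial to $\pm$ a basis monomial or to $0$. So it sends $u_{(\tilde\alpha,t')}$ to $0$, or to $u_{(\kappa\tilde\alpha,t')}$, or (sign $-$) to $(1+u_{(-\kappa\tilde\alpha,t')})^{-1}-1$, a polynomial in $u_{(-\kappa\tilde\alpha,t')}$ without constant term. Hence in every monomial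 of $\kappa(u^{\tilde\tau})$ the exponent of $u_{(\alpha',t')}$ is at least $\sum_{\kappa\tilde\alpha=\pm\alpha'}\tilde\tau_{(\tilde\alpha,t')}$, and it is positive only if that sum is positive. Also no $\tilde\alpha$ occurring in $\tilde\tau$ is sent to $0$. Three consequences follow.

* $|\tilde\tau|\le|U|=r+N$, where $|U|$ is the total exponent of $U$.
* For $1\le j\le r$ the exponent of $u_{(\alpha^{(j)},t)}$ in $U$ is $1$, so there is exactly one label $(\tilde\alpha_j,t)$ in $\tilde\tau$ with $\kappa\tilde\alpha_j=\pm\alpha^{(j)}$, and its exponent is $1$. The remaining exponents of $\tilde\tau$ add up to at most $N$.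
* $v_j$ occurs in $\tilde\alpha_j$, since it occurs in $\alpha^{(j)}$ and $v_j$ is the only variable that $\kappa$ sends to $v_j$.

Let $D,T$ and $\omega$ be as in Lemma 4 for $(\tilde q,\tilde\tau)$. By the third point $D$ meets, hence contains, all variables of $\tilde B^1,\dots,\tilde B^r$. So $|T|\ge r$, and $|\tilde\tau|-|T|\le N$.

**Step 5: compare weights at a variable $w\ne v$ of $q$ in two ways.** Let $b_w=1$ if $w\in B_i$ and $b_w=0$ otherwise, and put $\Omega_w=\sum_{w'\in\kappa^{-1}(w)}\omega_{w'}$. If $w\in B_i$, then $\kappa^{-1}(w)=\{w_0,\dots,w_r\}$ and $w_1,\dots,w_r\in D$; otherwise $\kappa^{-1}(w)=\{w\}$. So $\kappa^{-1}(w)\cap D$ has $b_wr$ or $b_wr+1$ elements. On $D$ we have $\omega\ge c$, with total surplus $n(|\tilde\tau|-|T|)\le nN$, and $\omega=0$ off $D$. Hence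
$$c_wb_wr\le\Omega_w\le c_w(b_wr+1)+nN.\tag{4}$$
On the other hand, weights add up under $\kappa$ on monomials not sent to $0$, and $w_w(\alpha^{(j)})=w_w(\alpha)$ as $w\ne v$. So $\tilde\alpha_1,\dots,\tilde\alpha_r$ contribute $r\,w_w(\alpha)$ to $\Omega_w$. The rest, of total exponent at most $N$, contributes between $0$ and $nN$:
$$r\,w_w(\alpha)\le\Omega_w\le r\,w_w(\alpha)+nN.\tag{5}$$
From (4) and (5), $r\,|w_w(\alpha)-c_wb_w|\le c_w+nN\le nN+2<r$. So $w_w(\alpha)=c_wb_w$.

**Step 6: identify $\alpha$.** This holds for all $w\ne v$, so $w_v(\alpha)=n-\sum_{w\in B_i\setminus v}c_w=c_v$. Thus $\alpha$ has the same weights as $B_i$. Weight $1$ at $w\in P$ means $x_w$, and weight $2$ at $w\in Q$ means $y_w$. So $\alpha=\pm B_i$, contrary to the choice of $\alpha$. Hence $U$ has coefficient $0$, and (3) holds. $\square$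

## 8. The coefficients $z_\Lambda$, and tori for odd $p$

For $p$ odd, $H^n(BV)=\bigoplus_{b\in\mathcal T}W_b$ with $\mathcal T=\{0,\dots,\lfloor n/2\rfloor\}$, where $W_b$ is spanned by the monomials with $n-2b$ $x$'s and $b$ $y$'s; we say these have *type* $b$. This is natural in $V$, because linear substitutions send $x$'s to combinations of $x$'s and $y$'s to combinations of $y$'s. For $p=2$ put $\mathcal T=\{0\}$, $W_0=H^n(BV)$. Write $q=\sum_bq_b$ for $q\in H^n(BV;E)$. For $\Lambda=(\Lambda_b)\in\operatorname{Hom}(E,E')^{\mathcal T}$ put $\Lambda q=\sum_b\Lambda_bq_b$. The operation $q\mapsto\Lambda q$ commutes with substitutions. For $p$ odd and $n=2$, a class is $q=q_0+q_1$ with $q_0$ a combination of products $x_ix_j$ and $q_1$ a combination of the $y_i$.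

**Lemma 6.** There are $z_\Lambda\in\mathbb F_p$ with $\varphi(q)=\sum_{\Lambda\in\operatorname{Hom}(E,E')^{\mathcal T}}z_\Lambda[\Lambda q]$ for all $V$ and all $q\in H^n(BV;E)$.

*Proof.* **Step 1: define $z_\Lambda$ on one standard sum.** Let $(e_s)$ be a basis of $E$ and $q^0=\sum_{b,s}B_{b,s}\otimes e_s$ a standard sum with $B_{b,s}$ of type $b$, $b\in\mathcal T$. By Lemma 5, $\varphi(q^0)$ is supported on elements $\sum B_{b,s}\otimes a'_{b,s}$ with $a'_{b,s}\in E'$. These are exactly the pairwise distinct elements $\Lambda q^0$, where $\Lambda_b(e_s)=a'_{b,s}$. So $\varphi(q^0)=\sum z_\Lambda[\Lambda q^0]$ defines the $z_\Lambda$.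

**Step 2: the same formula for many copies of the blocks.** Choose a variable $v_{b,s}$ in each $B_{b,s}$. For $k\ge1$ let $q^1=\sum_{b,s}\sum_{j=1}^kB_{b,s,j}\otimes e_s$ be a standard sum, where $B_{b,s,j}$ is a disjoint copy of $B_{b,s}$ with distinguished variable $v_{b,s,j}$ corresponding to $v_{b,s}$. Let $\kappa$ identify all non-distinguished variables of $B_{b,s,j}$ with those of $B_{b,s}$, and let $\sigma$ be $v_{b,s}\mapsto\sum_jv_{b,s,j}$ for all $b,s$. Then $\kappa q^1=\sigma q^0$, so
$$\kappa\varphi(q^1)=\varphi(\sigma q^0)=\sigma\varphi(q^0)=\sum z_\Lambda[\Lambda\sigma q^0]=\sum z_\Lambda[\Lambda\kappa q^1]=\kappa\sum z_\Lambda[\Lambda q^1].$$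
Both $\varphi(q^1)$ (by Lemma 5) and $\sum z_\Lambda[\Lambda q^1]$ are supported on $\bigoplus B_{b,s,j}\otimes E'$. There $\kappa$ is injective, because the $\kappa B_{b,s,j}$ contain different distinguished variables and so are distinct monomials up to sign. So $\varphi(q^1)=\sum z_\Lambda[\Lambda q^1]$.

**Step 3: specialize to arbitrary $q$.** Let $q\in H^n(BV;E)$. For each $b,s$ the type $b$ part of its $s$-th coordinate is a sum of scalar multiples of monomials of type $b$. Take $k$ at least the number of monomials needed for each $b,s$. A scalar multiple of a monomial of type $b$ is the image of a block of type $b$ under a substitution: send the variables of the block to the appropriate variables of $V$ and rescale one of them. For example $cx_1x_2y_1$ is the image of $x_vx_{v'}y_{v''}$ under $v\mapsto c\cdot1$, $v'\mapsto2$, $v''\mapsto1$. Send superfluous blocks to $0$. So $q$ is the image of $q^1$ under a substitution, and substitutions commute with $\Lambda$ and $\varphi$. $\square$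

For $p=2$ only one $\Lambda_b$ exists. For $p$ odd, naturality in $V$ can do no more: with $n=2$, $E=E'$, the assignment $q\mapsto[q_0]$, with $\Lambda_0=1$ and $\Lambda_1=0$, is natural in $V$. To tie types together we compare $xx'$ with $y$ on a torus, where both can become the fundamental class.

**Lemma 7.** If $z_\Lambda\ne0$, all components $\Lambda_b$, $b\in\mathcal T$, are equal.

*Proof.* We may assume $p$ is odd. Let $b,b+1\in\mathcal T$ and fix $s$. Let $q''=q^0$ be as in the proof of Lemma 6, and let $m$ be a product of $n-2-2b$ $x$'s and $b$ $y$'s in new distinct variables ($m=1$ if $n=2$). Let $V$ be the group of all variables of $q''$ and $m$. Put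
$$q_1=x\,x'\,m\otimes e_s+q''\in H^n(B(\mathbb F_p^2\oplus V);E),\qquad q_2=y\,m\otimes e_s+q''\in H^n(\mathbb{CP}^\infty\times BV;E).$$
**Step 1: apply Lemma 6 to both.** We have $q_i^*f=\sum z_\Lambda(\Lambda q_i)^*$ for $i=1,2$. For $i=2$ this holds first after restriction to $B\mathbb Z/p\times BV$, and then with values in $H^*(\mathbb{CP}^\infty\times BV)$, because $H^*(\mathbb{CP}^\infty\times BV)\to H^*(B\mathbb Z/p\times BV)$ is injective. Here $xx'm$ has type $b$ and $ym$ has type $b+1$.

**Step 2: make the two classes equal.** Pull back along $\theta_1\colon S^1\times S^1\times BV\to(B\mathbb Z/p)^2\times BV$ with $x\mapsto s_1$, $x'\mapsto s_2$, and along $\theta_2\colon S^1\times S^1\times BV\to\mathbb{CP}^\infty\times BV$ with $y\mapsto s_1s_2$; both are the identity on $BV$. Here $s_1,s_2$ are generators of the $H^1$ of the two circles, and the map to $\mathbb{CP}^\infty$ is classified by an integral generator of $H^2(S^1\times S^1)$. Then $\theta_1^*q_1$ and $\theta_2^*q_2$ are both $s_1s_2m\otimes e_s+q''$. So $\theta_1^*q_1^*f=\theta_2^*q_2^*f$,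 that is,
$$\sum_\Lambda z_\Lambda\Big[\big(s_1s_2m\otimes\Lambda_be_s+\Lambda q''\big)^*-\big(s_1s_2m\otimes\Lambda_{b+1}e_s+\Lambda q''\big)^*\Big]=0.$$
**Step 3: separate the terms.** The restrictions to $BV$ are $\Lambda q''$, distinct for distinct $\Lambda$. By Lemma 1(b) with $L=S^1\times S^1$ each term vanishes. Evaluating on $H^n(K_{E'})=E'^*$ gives $z_\Lambda\,s_1s_2m\otimes(\Lambda_be_s-\Lambda_{b+1}e_s)=0$. So $z_\Lambda\ne0$ implies $\Lambda_be_s=\Lambda_{b+1}e_s$, for all $b,s$. $\square$

**Proof of Theorem A.** *Existence.* By Lemmas 6 and 7 only constant families occur. Let $z_\Lambda$, for $\Lambda\in\operatorname{Hom}(E,E')$, now denote the coefficient of the constant family $(\Lambda)_{b\in\mathcal T}$. Then for all $V$ and all $q\in H^n(BV;E)$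
$$q^*f=\sum_{\Lambda}z_\Lambda(\Lambda q)^*=q^*\Big(\sum_\Lambda z_\Lambda\Lambda^*\Big).$$
Applying Lemma 2 to $f(h)-\sum z_\Lambda\Lambda^*(h)$ for every $h\in H^*K_{E'}$ gives $f=\sum z_\Lambda\Lambda^*$.

*Uniqueness.* Take $q=\sum_sB_s\otimes e_s$ with disjoint blocks. The classes $\Lambda q=\sum_sB_s\otimes\Lambda e_s$ are distinct, so the maps $q^*\Lambda^*=(\Lambda q)^*$ are linearly independent by Lemma 1(a). Hence so are the $\Lambda^*$. $\square$

With Section 3 this proves Corollary B: for every $n\ge2$, $K(\mathbb Z/2,n)$ and all $p-1$ summands of $\Sigma K(\mathbb Z/p,n)$, $p$ odd, are stably atomic.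

## 9. Endomorphism rings and splittings of $K(\mathbb F_p^r,n)$

Two further consequences come from the same statements. For $p=2$ the only summand of $\Sigma K$ is $\Sigma K$ itself.

**Corollary C.** Let $n\ge1$, $K=K(\mathbb Z/p,n)$.
1. $\operatorname{End}_{\mathcal A}(\tilde H^*K)\cong\mathbb F_p[\mathbb F_p^\times]\cong\mathbb F_p^{\,p-1}$. For summands $X_i,X_j$ of $\Sigma K$ one has $\operatorname{Hom}_{\mathcal A}(\tilde H^*X_i,\tilde H^*X_j)=\mathbb F_p$ if $i=j$, and $0$ if $i\ne j$.
2. A stable self-map of $X_i$ (of $K$ if $p=2$) that is nonzero on mod $p$ cohomology in some degree is an equivalence. The ring of stable self-maps is local with residue field $\mathbb F_p$.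
3. Every stable wedge summand of $\Sigma K$ is equivalent to $\bigvee_{i\in I}\Sigma^\infty X_i$ for some set $I$ of indices.

*Proof.* (1) By Section 3, Step 2, the $\lambda^*$, $\lambda\in\mathbb F_p^\times$, form a basis of $\operatorname{End}_{\mathcal A}(\tilde H^*K)$, and they multiply as in the group. The commutative algebra $\mathbb F_p[\mathbb F_p^\times]$ is $\prod\mathbb F_p$, one factor for each eigenspace, with idempotents the projections to the eigenspaces. Cutting it on the two sides by the projections for $i$ and $j$ gives the second claim.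

(2) By Corollary B such a self-map induces a scalar $c\neq0$, so it is an equivalence. The self-maps inducing $0$ form a two-sided ideal, all others are invertible, and the quotient is $\mathbb F_p$.

(3) Let $F$ be an idempotent stable self-map of $\Sigma K$ with image $Y$. Then $F^*$ is an idempotent of $\mathbb F_p^{\,p-1}$, so it is the projection to the eigenspaces in some set $I$. The inclusion $Y\to\Sigma^\infty\Sigma K$ maps the image of $F^*$ isomorphically onto $H^*Y$, and that image is the sum of the eigenspaces in $I$. So the composite $Y\to\Sigma^\infty\Sigma K\to\bigvee_{i\in I}\Sigma^\infty X_i$ is an isomorphism in mod $p$ cohomology, hence an equivalence by (i). $\square$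

**Corollary D.** Let $E=\mathbb F_p^r$, $n\ge1$, $X=\Sigma^\infty K(E,n)$ and $S=\mathbb F_p[\operatorname{End}E]/\mathbb F_p[0]$. A decomposition of $1\in S$ into orthogonal primitive idempotents lifts to a splitting $X\simeq\bigvee_jX_j$ in which every $X_j$ is nontrivial and atomic.

*Proof.* **Step 1: identify $S$.** By Theorem A every $\mathcal A$-linear endomorphism of $\tilde H^*K(E,n)$ is a combination of the $\Lambda^*$. A combination vanishing on $\tilde H^*$ is, on $H^*$, a multiple of $0^*$, so by uniqueness it is a multiple of $[0]$. Hence $\Lambda\mapsto\Lambda^*$ induces an anti-isomorphism $S\cong\operatorname{End}_{\mathcal A}(\tilde H^*K(E,n))$.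

**Step 2: lift idempotents to maps.** The homotopy groups of $X$ are finite $p$-groups. So the groups $[X^{(m)},X]$ for the finite skeleta $X^{(m)}$ are finite $p$-groups, $\lim^1$ vanishes, and $[X,X]=\lim_m[X^{(m)},X]$ is a $\mathbb Z_p$-module. Composition is a continuous homomorphism in each variable, hence $\mathbb Z_p$-bilinear: $h\mapsto f\circ h$ acts levelwise, and for $h\mapsto h\circ g$ one uses that $g(X^{(m)})\subset X^{(m)}$ for cellular $g$. So $[X,X]$ is a $\mathbb Z_p$-algebra. This gives a ring map $\mathbb Z_p[\operatorname{End}E]/\mathbb Z_p[0]\to[X,X]$. The source is a finite free $\mathbb Z_p$-algebra with reduction $S$ mod $p$, so the primitive idempotents lift to orthogonal idempotents with sum $1$. Let $\varepsilon_j$ denote both the idempotent in $S$ and the resulting self-map, and split $X$ accordingly. Each $X_j$ is nontrivial, because $\varepsilon_j\ne0$ in $S$ acts nontrivially on cohomology.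

**Step 3: atomicity.** Let $f\colon X_j\to X_j$ be an isomorphism on the Hurewicz group $\pi_N$, and let $F=\varepsilon_jF\varepsilon_j$ be its extension to $X$. Then $F^*=\sigma^*$ for a unique $\sigma\in\varepsilon_jS\varepsilon_j$. In this finite ring some power of $\sigma$ is idempotent. As $\varepsilon_j$ is primitive, that power is $0$ or $\varepsilon_j$, so $\sigma$ is nilpotent or a unit. By (ii), $f^*$ is an isomorphism on $H^N(X_j;\mathbb F_p)\ne0$, so $\sigma$ is not nilpotent. Hence it is a unit, $f^*$ is an isomorphism, and $f$ is an equivalence by (i). $\square$
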